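# Linear orders, families of finite sets, and primitive permutation groups

## What an unordered finite set can see

Let $G$ be the automorphism group of a relational structure on a countably infinite set $X$. Then $G$ is described by sets of *ordered* tuples. Suppose that we may use only unordered data: a collection $R$ of finite subsets of $X$. Can $G$ be recovered as the group of all permutations that preserve $R$?

A set forgets the order of its elements. So the natural first guess is that the description fails exactly when a bare linear order is all that $G$ preserves, as for $\mathrm{Aut}(\mathbb Q,<)$. Imprimitive groups and 2-transitive groups will have to be set aside, and we shall see why. This leads to the question posed in Debbie Lockett and Dugald Macpherson, "Orbit-equivalent infinite permutation groups", arXiv:1207.2649 (2012): *is $\mathrm{Aut}(\mathbb Q,<)$ the only primitive but not 2-transitive closed permutation group of countable degree which is not a relation group?* The guess is "yes". Here are the terms, and then the tests.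

**Conventions.** Groups act on the left, and $gF=\{gx:x\in F\}$. "Countable degree" means acting on a countably infinite set, and groups are taken up to permutation isomorphism. A group is *$k$-homogeneous* if it is transitive on $k$-element subsets, and *2-transitive* if it is transitive on ordered pairs of distinct points. A *primitive* group is transitive and preserves no equivalence relation other than equality and the universal one. A transitive 2-homogeneous group is primitive: an invariant equivalence relation that relates one pair of distinct points relates all pairs.

**Closed groups.** Give $X$ the discrete topology and $\mathrm{Sym}(X)$ the topology of pointwise convergence. The basic open sets are the cosets of pointwise stabilizers of finite sets. So $G\le\mathrm{Sym}(X)$ is *closed* exactly when the following holds: a permutation $h$ that agrees on every finite set with some element of $G$ (which may depend on the finite set) lies in $G$. Equivalently, $G$ is the automorphism group of some relational structure on $X$. For example, $\mathrm{Aut}(\mathbb Q,<)$ is closed, whereas the group of permutations of $\mathbb N$ with finite support is not: every permutation agrees on each finite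 set with one of finite support.

**Relation groups.** For a collection $R$ of finite subsets of $X$, let $\mathrm{Aut}(R)$ be the group of all $g\in\mathrm{Sym}(X)$ such that $a\in R\leftrightarrow ga\in R$ for all $a\subseteq X$. A group of the form $\mathrm{Aut}(R)$ is a *relation group*. The automorphism group of a graph is a relation group: let $R$ be the set of edges.

**A first test: translations of $\mathbb Z$.** Let $R$ consist of all sets $\{n,n+1\}$ and $\{n,n+1,n+3\}$. A permutation preserving $R$ preserves cardinality, so it preserves the path on $\mathbb Z$, and it is a translation or a reflection $n\mapsto c-n$. The reflection sends $\{0,1,3\}$ to $\{c-3,c-1,c\}$, which is not of the form $\{n,n+1,n+3\}$. So $\mathrm{Aut}(R)$ is the group of translations, that is, $\mathrm{Aut}(\mathbb Z,<)$. (This group is imprimitive, because of congruence modulo 2.) Preserving an order is not by itself an obstacle.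

**A second test: the random tournament.** A *tournament* is a set with exactly one of the arcs $u\to w$, $w\to u$ for each pair of distinct points. Take a countable tournament in which for all disjoint finite $U,W$ there is a further point $z$ with $u\to z$ for $u\in U$ and $z\to w$ for $w\in W$. (Build it by adding witnesses one at a time.) By back-and-forth, every isomorphism between finite subtournaments extends to an automorphism. So its group is transitive and 2-homogeneous, hence primitive. It is closed and not 2-transitive. The graph method is useless, since all 2-sets look alike. But let $\mathcal C$ be the set of cyclic triples, let $\mathcal O_4$ be the set of 4-sets $\{x,a,b,c\}$ with $x\to a,b,c$ and $\{a,b,c\}$ cyclic, and let $R=\mathcal C\cup\mathcal O_4$. A member of $\mathcal O_4$ contains only one cyclic triple, because $x$ dominates the rest. Now let $h$ preserve $R$, hence $\mathcal C$ and $\mathcal O_4$ separately, and let $u\to w$. Choose $b$ with $u\to b$, $w\to b$, then $c$ with $u\to c$, $b\to c$, $c\to w$. Then $\{u,w,b,c\}\in\mathcal O_4$ and $\{w,b,c\}\in\mathcal C$. The images of these sets lie in $\mathcal O_4$ and $\mathcal C$, so $hu$ is the point of $\{hu,hw,hb,hc\}$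 outside its only cyclic triple, and $hu\to hw$. So $h$ is an automorphism of the tournament, and this group is a relation group. Finite sets recovered a direction.

**A third test: $(\mathbb Q,<)$.** Here the recovery fails. Given two $k$-subsets, a piecewise linear order-automorphism carries one to the other. So $\mathrm{Aut}(\mathbb Q,<)$ is $k$-homogeneous for all $k$, and a family $R$ of finite sets that it preserves contains, for each $k$, all or none of the $k$-subsets. But then $\mathrm{Aut}(R)=\mathrm{Sym}(\mathbb Q)$.

**The two hypotheses.** Let $B$ be the group of permutations of $\mathbb Q$ preserving the relation "$b$ lies between $a$ and $c$". It is closed, contains $\mathrm{Aut}(\mathbb Q,<)$, and is not $\mathrm{Sym}(\mathbb Q)$: the transposition $(0\ 1)$ moves "$1$ lies between $0$ and $2$" to a false statement. By the third test it is not a relation group. It is excluded from the question because it is 2-transitive: it is 2-homogeneous, and $x\mapsto a+b-x$ swaps $a$ and $b$. Next let $X=\mathbb Q\times\{0,1\}$ and let $G$ be the group of permutations preserving the partition into two copies of $\mathbb Q$ and the order within each copy. It is closed and transitive, not 2-transitive,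 and imprimitive. Its orbit on a finite set is determined by the unordered pair of intersection sizes with the copies. The same holds for the full stabilizer of the partition, which is larger but therefore preserves every $G$-invariant family of finite sets. So $G$ is not a relation group, and primitivity is needed too.

The guess has survived, and it is correct.

**Main Theorem.** *A closed, primitive, not 2-transitive group $G$ of countable degree is not a relation group if and only if $(X,G)\cong(\mathbb Q,\mathrm{Aut}(\mathbb Q,<))$.*

## Set-equivalence and the two halves of the theorem

**Set-equivalent groups.** Groups $G\le H\le\mathrm{Sym}(X)$ are *set-equivalent* if they have the same orbits on $k$-subsets for every $k\ge1$. Equivalently: for all $h\in H$ and all finite $F\subseteq X$ there is $g\in G$ with $gF=hF$. In that case $H$ preserves every $G$-invariant family of finite sets. Example: $\mathrm{Aut}(\mathbb Q,<)$ and $\mathrm{Sym}(\mathbb Q)$.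

**Orbit-closed groups.** $G$ is *orbit-closed* if no subgroup of $\mathrm{Sym}(X)$ properly containing $G$ is set-equivalent to $G$. So $\mathrm{Aut}(\mathbb Q,<)$ is not orbit-closed.

It is a known fact that every relation group is orbit-closed. The reason is short: if $G=\mathrm{Aut}(R)$ and $H\ge G$ is set-equivalent to $G$, then $H$ preserves the $G$-invariant family $R$, so $H\le G$. (It is also known that every finite primitive orbit-closed group is a relation group. We shall not use this.) The proof of the Main Theorem has two independent halves.

**Lemma A.** *If $G\le\mathrm{Sym}(X)$, $X$ infinite, is orbit-closed and has only countably many orbits on finite subsets (automatic if $X$ is countable), then $G$ is a relation group.*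

**Theorem B.** *Let $X$ be infinite (of any cardinality), and let $G<H\le\mathrm{Sym}(X)$ be set-equivalent with $G\ne H$ and $G$ closed, primitive and not 2-transitive. Then there is a linear order $<$ on $X$ with $G=\mathrm{Aut}(X,<)$, and $G$ is $k$-homogeneous for all $k$.*

**Proof of the Main Theorem from Lemma A and Theorem B.** The group $\mathrm{Aut}(\mathbb Q,<)$ is closed. It is $k$-homogeneous for all $k$ and not 2-transitive; being transitive and 2-homogeneous, it is primitive. It is set-equivalent to $\mathrm{Sym}(\mathbb Q)$, so it is not orbit-closed, hence not a relation group.

Conversely, let $G$ be closed, primitive, not 2-transitive, of countable degree, and not a relation group. By Lemma A it is not orbit-closed, so some group $H$ properly containing $G$ is set-equivalent to $G$. Theorem B gives $G=\mathrm{Aut}(X,<)$, where $G$ is transitive and 2-homogeneous. By transitivity the order has no endpoints: if one point were least, every point would be. The order is dense: take $a<b<c$; for every pair $u<w$ some $g\in G$ maps $\{a,c\}$ to $\{u,w\}$; as $g$ preserves the order, $a\mapsto u$, $c\mapsto w$, and $u<gb<w$. By Cantor's theorem on countable dense orders without endpoints,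 $(X,<)\cong(\mathbb Q,<)$. $\square$

## Coding countably many orbits in one family by parity

Let $G$ be orbit-closed, and let $O_1,O_2,\dots$ be its orbits on nonempty finite sets. The group $\bigcap_i\mathrm{Aut}(O_i)$ contains $G$ and has the same orbits on finite sets, so it equals $G$. Thus countably many families determine $G$, and Lemma A asks for one family. The union of the $O_i$ is useless, since it contains every nonempty finite set. And if, say, there are three orbits on 2-sets, the two options "in $R$" and "not in $R$" cannot label them all at that size. So each $O_i$, with members of size $k_i$, should be coded at its own larger size $m_i$.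

A sensible first code is "all $m$-sets that contain a member of $O$". This can lose everything. On $\mathbb Z\times\{0,1\}$ let $O$ be the set of pairs with different first coordinates. Every 3-set contains such a pair, so the code at $m=3$ is the family of all 3-sets.

Counting modulo 2 is better, because it is linear. For $f:\binom Xk\to\mathbb F_2$ (a function on $k$-subsets) put
$$f^{(m)}(M)=\sum_{K\subseteq M,\ |K|=k}f(K)\qquad(|M|=m).$$
We need $f\mapsto f^{(m)}$ to be injective, and this depends on $m$. For $k=2$, $m=3$ it fails: let $f=1$ exactly on the pairs joining $U$ to $X\setminus U$; every triple contains $0$ or $2$ of them. For $k=2$, $m=4$ it fails: let $f$ be constant $1$; a 4-set has $6$ pairs. For $k=1$, $m=3$ it works, and the argument is the model for what follows. Comparing $L\cup\{x\}$ with $L\cup\{y\}$, where $|L|=2$, gives $f(x)+f(y)=0$, so $f$ is a constant $c$; then $3c=0$ gives $c=0$. In general we take iterated differences and need an odd binomial coefficient at each stage.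

**Lemma 1.** *Let $X$ be infinite, $k\ge1$, $q=2^s>k$, $m=k+q$. If $f:\binom Xk\to\mathbb F_2$ satisfies $f^{(m)}=0$, then $f=0$.*

*Proof.* Let $0\le j\le k$, and fix disjoint pairs $\{x_i,y_i\}$, $i=1,\dots,j$. For a $(k-j)$-set $K'$ disjoint from them define
$$D_jf(K')=\sum_z f(z\cup K'),$$
where $z$ runs over the $2^j$ sets that contain exactly one point of each pair (the transversals). So $D_0f=f$.

**Step 1: an identity for $D_j$.** Let $L$ be an $(m-j)$-set disjoint from the pairs, and add the equations $f^{(m)}(L\cup z)=0$ over all transversals $z$. A $k$-set $K$ with two points in one pair lies in no $L\cup z$. A $k$-set $K\subseteq L\cup\bigcup_i\{x_i,y_i\}$ with at most one point in each pair lies in $L\cup z$ for exactly $2^u$ transversals $z$, where $u$ is the number of pairs that $K$ misses. Modulo 2 only the sets with $u=0$ survive, and these are the sets $z\cup K'$ with $K'\subseteq L$, $|K'|=k-j$. Hence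
$$0=\sum_{K'\subseteq L,\ |K'|=k-j}D_jf(K').\tag{1}$$

**Step 2: $D_jf=0$ for every choice of $j$ disjoint pairs, by downward induction on $j$.** For $j=k$ the only $K'$ is $\emptyset$, and (1) says $D_kf(\emptyset)=0$. Let $j<k$, suppose that $D_{j+1}f=0$ for all choices of pairs, and fix $j$ pairs. For distinct $p,p'$ and a $(k-j-1)$-set $K''$ avoiding $p,p'$ and the pairs,
$$D_jf(K''\cup\{p\})+D_jf(K''\cup\{p'\})=D_{j+1}f(K'')=0,$$
where $D_{j+1}$ is formed with $\{p,p'\}$ as the additional pair. So the value of $D_jf$ does not change when one point of $K'$ is exchanged for another. Any two $(k-j)$-subsets of the complement of the pairs are connected by such exchanges. Hence $D_jf$ is a constant $c$ there. With $r=k-j$ the set $L$ has $m-j=q+r$ points, so (1) reads $c\binom{q+r}{r}=0$ in $\mathbb F_2$. Since $r\le k<q=2^s$, the binary digits of $r$ are among those of $2^s+r$, and $\binom{q+r}r$ is odd by Lucas' theorem. So $c=0$. The case $j=0$ is the lemma. $\square$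

**Proof of Lemma A.** Let $O_1,O_2,\dots$ be the $G$-orbits on nonempty finite sets, $O_i$ consisting of $k_i$-sets. Choose $m_i=k_i+2^{s_i}$ with $2^{s_i}>k_i$ and with the $m_i$ distinct. Let $R_i$ be the set of $m_i$-sets that contain an odd number of members of $O_i$, and let $R=\bigcup_iR_i$. Permutations preserve cardinality and the $m_i$ are distinct, so $\mathrm{Aut}(R)=\bigcap_i\mathrm{Aut}(R_i)$.

Clearly $\mathrm{Aut}(O_i)\le\mathrm{Aut}(R_i)$. Conversely let $h\in\mathrm{Aut}(R_i)$, and let $f=1_{O_i}+1_{hO_i}$ over $\mathbb F_2$. The number of members of $hO_i$ in $M$ is the number of members of $O_i$ in $h^{-1}M$, so $(1_{hO_i})^{(m_i)}=1_{hR_i}$. Therefore $f^{(m_i)}=1_{R_i}+1_{hR_i}=0$. By Lemma 1, $f=0$, that is, $hO_i=O_i$. So $\mathrm{Aut}(R)=\bigcap_i\mathrm{Aut}(O_i)$, and this group is $G$, as noted at the beginning of this section. $\square$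

With the known fact, this shows that in countable degree "relation group" and "orbit-closed" coincide, without any primitivity.

## Rigid finite sets, and two Ramsey facts

From now on let $G<H$ be as in Theorem B. Since $H\ge G$, every $H$-invariant equivalence relation is $G$-invariant, so $H$ is primitive. For finite $F\subseteq X$ let $H_F$ be the *setwise* stabilizer of $F$ in $H$. Fix $h_0\in H\setminus G$. As $G$ is closed, there is a finite set $A$, necessarily nonempty, such that $h_0|_A\ne g|_A$ for all $g\in G$. Any finite superset of $A$ has the same property.

**Lemma 2.** *There is no finite $F\supseteq A$ such that $H_F$ fixes $A$ pointwise.*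

*Proof.* Take $g\in G$ with $gF=h_0F$. Then $g^{-1}h_0\in H_F$ fixes $A$ pointwise, so $h_0|_A=g|_A$, a contradiction. $\square$

So the natural first plan is: *add finitely many points to $A$ until the set is so rigid that $H_F$ cannot move $A$.* The plan cannot always succeed, since Theorem B describes pairs that exist: for $G=\mathrm{Aut}(\mathbb Q,<)$ and $H=\mathrm{Sym}(\mathbb Q)$ the group $H_F$ induces all permutations of $F$. There $H$ is 2-transitive. We therefore distinguish three cases: **Case 1**, $H$ is not 2-homogeneous; **Case 2**, $H$ is 2-homogeneous but not 2-transitive; **Case 3**, $H$ is 2-transitive. The first two lead to contradictions: Case 2 and half of Case 1 by the plan, and the other half of Case 1 after a repair. Case 3 needs another idea.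

**Invariant tournaments.** Let a group $K$ on $X$ be 2-homogeneous but not 2-transitive. Then no element of $K$ interchanges two distinct points $x,y$. Otherwise, given ordered pairs $(a,b)$ and $(c,d)$ of distinct points, there are elements taking $\{x,y\}$ to $\{a,b\}$ and to $\{c,d\}$; composing with the interchange if needed, we may take $(x,y)$ to $(a,b)$ and to $(c,d)$, so $K$ would be 2-transitive. Hence a $K$-orbit on ordered pairs of distinct points contains exactly one ordering of each 2-set: at least one by 2-homogeneity, and not both. It is the arc set of a $K$-invariant tournament on which $K$ is arc-transitive.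

A tournament is *transitive* if it is a linear order with $u\to w$ read as $u<w$; equivalently, it has no cyclic triple.

**(R1)** *For all $m,n,c$ there is $N$ such that if $|Y_j|\ge N$ for $j\le m$, every $c$-coloring of $Y_1\times\dots\times Y_m$ is constant on some $Z_1\times\dots\times Z_m$ with $Z_j\subseteq Y_j$ and $|Z_j|=n$.*

*Proof.* Induct on $m$. For $m=1$ this is the pigeonhole principle. For $m>1$ shrink $Y_m$ to size $p=c(n-1)+1$. Color $(y_1,\dots,y_{m-1})$ by the function from $Y_m$ to the colors that it induces. There are at most $c^p$ such functions. By induction, if the other $Y_j$ are large enough, there are $Z_1,\dots,Z_{m-1}$ of size $n$ on whose product this function is constant. Some value of that function is taken on $n$ points of $Y_m$; let $Z_m$ consist of them. $\square$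

**(R2)** *Let $X_1,X_2$ be infinite, and let the pairs $(I,J)$ with $I\subseteq X_1$, $J\subseteq X_2$, $|I|,|J|\le k$ be colored with $c$ colors. For all $n_1,n_2$ there are $D_i\subseteq X_i$ with $|D_i|=n_i$ such that for $I\subseteq D_1$, $J\subseteq D_2$ the color of $(I,J)$ depends only on $(|I|,|J|)$.*

*Proof.* Applying Ramsey's theorem successively to the sizes $0,\dots,k$ gives a number $N_2$ such that for every coloring of the subsets of size at most $k$ of an $N_2$-set with $c^{k+1}$ colors there is an $n_2$-subset on which the color depends only on the size. Fix $Y_2\subseteq X_2$ with $|Y_2|=N_2$. Color each $I\subseteq X_1$ with $|I|\le k$ by the function $J\mapsto\mathrm{col}(I,J)$, where $J\subseteq Y_2$, $|J|\le k$; there are finitely many such functions. Ramsey's theorem, again applied to each size in turn, gives $D_1\subseteq X_1$ with $|D_1|=n_1$ on which this function depends only on $|I|$. Write $\mathrm{col}(i,J)$ for its value at $J$ when $|I|=i$. Color $J\subseteq Y_2$ by the list of all $\mathrm{col}(i,J)$, $i\le\min(k,n_1)$. By the choice of $N_2$ there is an $n_2$-set $D_2\subseteq Y_2$ on which this list depends only on $|J|$. $\square$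

## Case 1: invariant graphs

Let $H$ be not 2-homogeneous. Let $E$ be an $H$-orbit on 2-sets, viewed as a graph. It is neither empty nor complete. Write $E(x)$ for the set of neighbors of $x$. The relation "$E(x)\triangle E(y)$ is finite" is an $H$-invariant equivalence relation, so it is equality or universal.

### Case 1a: infinite neighborhood differences, and twins

Suppose that $E(x)\triangle E(y)$ is infinite for all $x\ne y$. Let $V=A=\{v_1,\dots,v_k\}$ with distinct $v_i$, and $v=(v_1,\dots,v_k)$; write $Gv$ for the $G$-orbit of this tuple. For $T\subseteq V$ let
$$X_T=\{d\in X\setminus V:E(d)\cap V=T\},\qquad\mathcal T=\{T:X_T\text{ is infinite}\}=\{T_1,\dots,T_m\}.$$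
The finitely many sets $X_T$ partition $X\setminus V$, so $\mathcal T\ne\emptyset$. For distinct $u,u'\in V$ the infinite set $E(u)\triangle E(u')$ is, up to points of $V$, the union of those $X_T$ for which $T$ contains exactly one of $u,u'$. Hence some $T\in\mathcal T$ contains exactly one of $u,u'$; we say that $T$ *separates* them.

The plan is to attach to $V$ a block $D_T\subseteq X_T$ of points for each $T\in\mathcal T$, with blocks of different sizes, so that automorphisms recognize the blocks and hence the points of $V$. It stops at the following point. Suppose that $D_T$ is an independent set, that $v_1$ is adjacent to no point of $D_T$, and that outside $D_T\cup\{v_1\}$ the vertex $v_1$ has the same neighbors as the points of $D_T$. Then exchanging $v_1$ with a point of $D_T$ is an automorphism of the finite graph. The graph alone cannot tell $v_1$ from its *twins*, and we have no control that prevents this. The repair is to choose the blocks so uniformly that $G$ and $h_0$ cannot tell the points of a block apart either. Then moving $v_1$ into the block, and moving a block point to $v_1$, will give contradictory information.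

**Step 1: choice of the blocks.** For $S\subseteq\{1,\dots,k\}$ and $d=(d_i)_{i\in S}$ let $v[d]$ be the tuple $v$ with $v_i$ replaced by $d_i$ for $i\in S$. Let $n_1\ge2$ and $n_{j+1}\ge n_j+2$. We choose $D_{T_j}\subseteq X_{T_j}$ with $|D_{T_j}|=n_j$ such that

1. each $D_T$ is a clique or an independent set;
2. for $T\ne T'$ in $\mathcal T$, all or none of the pairs in $D_T\times D_{T'}$ are edges;
3. for each $S$ and each injective $\tau:S\to\mathcal T$, the truth values of "$v[d]\in Gv$" and of "$h_0v[d]\in Gv$" are the same for all $d\in\prod_{i\in S}D_{\tau(i)}$.

By Ramsey's theorem there is in each $X_{T_j}$ a finite clique or independent set $Y_j$, as large as we like. Color $(y_1,\dots,y_m)\in\prod_jY_j$ by the list of all truth values of "$y_jy_{j'}$ is an edge" for $j<j'$, and of "$v[d]\in Gv$" and "$h_0v[d]\in Gv$" for all $S$ and all injective $\tau$, where $d_i=y_j$ if $\tau(i)=T_j$. The number of colors depends only on $k$ and $m$. So if the $Y_j$ are large enough, (R1) gives a product of sets of size $n_m$ on which the color is constant. Take subsets of sizes $n_j$. As $\tau$ is injective, every $d\in\prod_{i\in S}D_{\tau(i)}$ comes from a full tuple $(y_1,\dots,y_m)$, so (3)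 holds.

**Step 2: the twin classes.** Let $F=V\cup\bigcup_{T\in\mathcal T}D_T$. On $F$ put $u\sim w$ if $u=w$ or the transposition $(u\,w)$ lies in $\mathrm{Aut}(E|_F)$. This is an equivalence relation, as $(u\,w)(w\,x)(u\,w)=(u\,x)$ for distinct $u,w,x$, and it is invariant under $\mathrm{Aut}(E|_F)$.

- Each $D_T$ lies in one class $C_T$: a transposition of two points of $D_T$ respects edges inside $D_T$ by (1), edges to other blocks by (2), and edges to $V$ by the definition of $X_T$.
- If $T\ne T'$ then $C_T\ne C_{T'}$: a vertex $w\in T\triangle T'\subseteq V$ is adjacent to exactly one of $d\in D_T$, $d'\in D_{T'}$ and is fixed by $(d\,d')$.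
- Each class contains at most one element of $V$: for distinct $u,u'\in V$ some $T\in\mathcal T$ separates them, and any $d\in D_T$ is adjacent to exactly one of them and is fixed by $(u\,u')$.

So the classes are the $C_T$, each equal to $D_T$ or to $D_T\cup\{u\}$ with $u\in V$, together with some singletons $\{u\}$, $u\in V$.

**Step 3: what an automorphism can do.** Let $\sigma\in\mathrm{Aut}(E|_F)$. Since $|C_{T_j}|\in\{n_j,n_j+1\}$, the sizes of the $C_T$ are distinct and at least $2$. So $\sigma$ preserves each $C_T$ and permutes the singleton classes. In fact it fixes every singleton class. Let $\{u\}$ be one; then $\sigma(u)\in V$. For $T\in\mathcal T$ we have $\sigma(D_T)\subseteq C_T$ and $|C_T\setminus D_T|\le1<|D_T|$, so there is $d\in D_T$ with $\sigma(d)\in D_T$. Hence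
$$u\in T\iff ud\in E\iff\sigma(u)\sigma(d)\in E\iff\sigma(u)\in T.$$
This holds for all $T\in\mathcal T$, and distinct points of $V$ are separated by some $T\in\mathcal T$, so $\sigma(u)=u$.

**Step 4: the contradiction.** Take $g\in G$ with $gF=h_0F$, and let $\sigma=(g^{-1}h_0)|_F\in\mathrm{Aut}(E|_F)$, so that $h_0=g\sigma$ on $F$. Let $I=\{i:\sigma(v_i)\ne v_i\}$. By Step 3, for $i\in I$ the point $v_i$ lies in a class $C_{\tau(i)}=D_{\tau(i)}\cup\{v_i\}$ preserved by $\sigma$. The map $\tau$ is injective on $I$, because each class contains at most one element of $V$. Write $D_i$ for $D_{\tau(i)}$. For $i\in I$ put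
$$d'_i=\sigma(v_i)\in D_i,\qquad d''_i=\sigma^{-1}(v_i)\in D_i,$$
and choose $d_i\in D_i\setminus\{d''_i\}$. Then $\sigma(d_i)$ lies in the class and is not $v_i$, so $\sigma(d_i)\in D_i$.

- By the choice of $A$, $h_0v\notin Gv$. In particular $I\ne\emptyset$, since otherwise $h_0v=gv$. Now $\sigma v=v[d']$, so $g\,v[d']=h_0v\notin Gv$, and $v[d']\notin Gv$. By (3), $v[d^*]\notin Gv$ for all $d^*\in\prod_{i\in I}D_i$.
- We have $\sigma(v[d''])=v$, so $h_0v[d'']=gv\in Gv$. By (3), $h_0v[d]\in Gv$.
- We have $\sigma(v[d])=v[d^*]$ with $d^*_i=\sigma(d_i)\in D_i$. By the first item this is not in $Gv$, so $h_0v[d]=g\sigma(v[d])\notin Gv$.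

The last two items contradict each other. So Case 1a is impossible.

### Case 1b: finite neighborhood differences, and a metric

Suppose that $E(x)\triangle E(y)$ is finite for all $x,y$. Here the plan of Lemma 2 works, with rigidity supplied by distances. A toy example is the path on $\mathbb Z$ and $A=\{0,1\}$. Adding the point $3$, whose distances $3$ and $2$ to $A$ are distinct and exceed the diameter $1$ of $A$, gives a set with distances $1,2,3$, which has no nontrivial isometry.

**Step 1: there is an $H$-invariant, connected, locally finite graph $\Lambda$ on $X$ with at least one edge.** Connectedness is free: "in the same component" is an $H$-invariant equivalence relation, and not equality once there is an edge. So only local finiteness is at issue. If all $E(x)$ are finite, take $E$. If they are cofinite, take the complement of $E$, which has an edge since $E$ is not complete. Otherwise, by transitivity of $H$, all $E(x)$ are infinite with infinite complement. Put $\rho(x,y)=|E(x)\triangle E(y)|$. We claim that $Y=\{y:\rho(x,y)\le n\}$ is finite for all $x$ and $n$.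

- Suppose $Y\cap E(x)$ is infinite. Take distinct $b_0,\dots,b_n\notin E(x)$. Each $E(b_i)\triangle E(x)$ is finite, so all but finitely many points of $E(x)$ lie in every $E(b_i)$. Thus some $y\in Y\cap E(x)$ is adjacent to all $b_i$. Then $b_0,\dots,b_n\in E(y)\setminus E(x)$ and $\rho(x,y)>n$, a contradiction.
- Suppose $Y\setminus E(x)$ is infinite. Take distinct $b_0,\dots,b_n\in E(x)$. Each $E(b_i)\setminus E(x)$ is finite, so some $y\in Y\setminus E(x)$ lies in no $E(b_i)$. Then $b_0,\dots,b_n\in E(x)\setminus E(y)$ and $\rho(x,y)>n$, a contradiction.

So with $n=\rho(x_0,y_0)$ for some $x_0\ne y_0$, the graph "$u\ne w$ and $\rho(u,w)\le n$" is as required.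

**Step 2: distances separate points infinitely often.** Let $d$ be the path metric of $\Lambda$. It is $H$-invariant, and its balls are finite. The relation "$d(x,p)=d(y,p)$ for all but finitely many $p$" is an $H$-invariant equivalence relation. It is not universal. Otherwise fix $x$. For all but finitely many $p$, each of the finitely many neighbors $y$ of $x$ would satisfy $d(y,p)=d(x,p)$; but for $p\ne x$ some neighbor of $x$ is closer to $p$ than $x$ is. By primitivity the relation is equality. So any two distinct points $x,y$ have infinitely many $p$ with $d(x,p)\ne d(y,p)$.

**Step 3: a rigid set.** Enlarge $A$ so that $|A|\ge2$. List the pairs of $A$ as $1,\dots,m$, put $F_0=A$, and choose successively $p_1,\dots,p_m$, with $F_j=A\cup\{p_1,\dots,p_j\}$, as follows. The point $p_j$ satisfies $d(a,p_j)\ne d(a',p_j)$ for the $j$th pair $\{a,a'\}$, and all distances from $p_j$ to $F_{j-1}$ exceed $\mathrm{diam}\,F_{j-1}$. This is possible: infinitely many points satisfy the first condition, and the second excludes finitely many, since balls are finite. Let $F=F_m$. In $F_j$ the point $p_j$ is the only one all of whose distances to the other points exceed $\mathrm{diam}\,F_{j-1}$, because any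 point of $F_{j-1}$ has another point of $F_{j-1}$ within that distance ($|F_{j-1}|\ge2$). So an isometry $\sigma$ of $F=F_m$ fixes $p_m$, hence preserves $F_{m-1}$ and fixes $p_{m-1}$, and so on down to $p_1$. Hence it preserves $A$. If $\sigma(a)=a'\ne a$ with $a,a'\in A$, the point $p_j$ chosen for $\{a,a'\}$ gives $d(a,p_j)=d(\sigma(a),\sigma(p_j))=d(a',p_j)$, a contradiction. So every isometry of $F$ fixes $A$ pointwise. As $H_F$ acts on $F$ by isometries, this contradicts Lemma 2, and Case 1 is impossible.

## Case 2: an $H$-invariant tournament

Let $H$ be 2-homogeneous but not 2-transitive. Then $H$ preserves a tournament $\to$ on $X$. Blocks can again be attached to $V=A$, and twins are now harmless: a finite linear order has no nontrivial automorphism. So if each block is a linear order, then even a point of $V$ absorbed into a block cannot move.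

**Step 1: out-neighborhoods differ infinitely.** Put $\Gamma(x)=\{y:x\to y\}$. By 2-homogeneity $|\Gamma(x)\triangle\Gamma(y)|$ is the same for all $x\ne y$. By Ramsey's theorem (color pairs according to whether $\to$ agrees with a fixed linear order on $X$) there are transitive subtournaments $x_1\to\dots\to x_n$ of every size $n$. For these $\{x_2,\dots,x_{n-1}\}\subseteq\Gamma(x_1)\setminus\Gamma(x_n)$. So the common cardinality is infinite.

**Step 2: choice of the blocks.** Let $V=A$, $k=|V|$. For $T\subseteq V$ let $X_T=\{d\in X\setminus V:\{u\in V:u\to d\}=T\}$ and $\mathcal T=\{T:X_T\text{ is infinite}\}=\{T_1,\dots,T_m\}$. For distinct $u,u'\in V$ the infinite set $\Gamma(u)\triangle\Gamma(u')$ is, up to points of $V$, the union of the $X_T$ with $T$ containing exactly one of $u,u'$, so some $T\in\mathcal T$ contains exactly one of them. Choose $n_1>k$ and $n_{j+1}>n_1+\dots+n_j+k$. By Ramsey's theorem choose large finite transitive subtournaments $Y_j\subseteq X_{T_j}$, and apply (R1) to the coloring of $\prod_jY_j$ by the directions of the arcs between $y_j$ and $y_{j'}$, $j<j'$. Passing to subsets, we get transitive $D_{T_j}\subseteq X_{T_j}$ of size $n_j$ such that for $T\ne T'$ all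 arcs between $D_T$ and $D_{T'}$ have the same direction. Let $F=V\cup\bigcup_{T\in\mathcal T}D_T$.

**Step 3: an invariant partition of $F$.** Call a nonempty $M\subseteq F$ a *transitive module* if $M$ is a transitive tournament and each $w\in F\setminus M$ is *uniform* on $M$, that is, dominates all of $M$ or is dominated by all of $M$. The union of two intersecting transitive modules $M_1,M_2$ is again one. First, a point $w\notin M_1\cup M_2$ is uniform on $M_1$ and on $M_2$, with the same direction because they share a point. Second, there is no cyclic triple in $M_1\cup M_2$. A triple contained in $M_1$ or in $M_2$ is not cyclic. Any other triple has, up to exchanging indices, two points in $M_1$ and its third point in $M_2\setminus M_1$; that point is uniform on $M_1$, so the triple is not cyclic. Singletons are transitive modules. Hence the maximal transitive modules partition $F$, and $\mathrm{Aut}(F,\to)$ preserves this partition. Each $D_T$ is a transitive module, so it lies in one part.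

**Step 4: parts are recognized by their sizes.** A part has size $\sum_{j\in J}n_j+c$ with $0\le c\le k$, where $J$ indexes the blocks $D_{T_j}$ that it contains. The size determines $J$. Indeed, let $J\ne J'$, let $j$ be the largest element of $J\triangle J'$, say $j\in J$, and let $s=\sum_{i\in J,\,i>j}n_i$, which is the same sum for $J'$. A size for $J$ is at least $s+n_j$, and a size for $J'$ is at most $s+\sum_{i<j}n_i+k<s+n_j$.

**Step 5: $F$ is rigid.** Distinct parts containing blocks have distinct nonempty $J$. So any $\sigma\in\mathrm{Aut}(F,\to)$ preserves every part containing a block, and fixes it pointwise, since such a part is a finite linear order. The remaining points all lie in $V$ and are permuted among themselves. For such a point $u$, every $T\in\mathcal T$ and $d\in D_T$ (fixed by $\sigma$), we have $u\to d\iff\sigma(u)\to d$, that is, $u\in T\iff\sigma(u)\in T$. So $\sigma(u)=u$. Hence $H_F$ fixes $F\supseteq A$ pointwise, contradicting Lemma 2. Case 2 is impossible.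

## Case 3: from a tournament to a linear order

Let $H$ be 2-transitive. Now $H$ preserves no graph or tournament, and Lemma 2 has no grip. But $G$ still has structure. It is 2-homogeneous, being set-equivalent to $H$, and not 2-transitive. So $G$ preserves a tournament $\to$ on $X$ and is transitive on its arcs. The group $H$ does not preserve $\to$, but it preserves every $G$-invariant family of finite sets, for instance the family of cyclic triples. The idea is the one that worked for the random tournament: if finite sets can see the direction of a single arc, then $H$ preserves that direction, which a 2-transitive group cannot do. Write $\Gamma(x)=\{y:x\to y\}$ and $\Gamma^*(x)=\{y:y\to x\}$.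

**Principle (P).** *There are no finite $B$, $x\in B$ fixed by $H_B$, and nonempty $H_B$-invariant $Z\subseteq B\setminus\{x\}$ such that $x\to z$ for all $z\in Z$, or $z\to x$ for all $z\in Z$.*

*Proof.* Let $h\in H$ and take $g\in G$ with $gB=hB$. As $g^{-1}h\in H_B$, we get $hx=gx$ and $hZ=gZ$. Since $g$ preserves arcs, $hx\to hz$ for all $z\in Z$ (respectively $hz\to hx$ for all $z\in Z$). This holds for every $h\in H$. But for $z\in Z$ some $h\in H$ swaps $x$ and $z$, a contradiction. $\square$

**Step 1: $\Gamma(x)$ and $\Gamma^*(x)$ are transitive tournaments for every $x$.** Suppose that $\{a,b,c\}$ is a cyclic triple in $\Gamma(x)$ or in $\Gamma^*(x)$. The other triples in $B=\{x,a,b,c\}$ contain $x$, which is uniform on the rest, so $\{a,b,c\}$ is the only cyclic triple in $B$. As $H_B$ preserves the family of cyclic triples in $B$, it preserves $\{a,b,c\}$ and fixes $x$. This contradicts (P).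

Step 1 alone does not exclude cyclic triples. Take the points $e^{2\pi it}$ on the circle with $t$ rational of odd denominator; no two are antipodal, since $\tfrac12$ is not a difference of such $t$ modulo $1$. Let $x\to y$ if the counterclockwise turn from $x$ to $y$ is less than a half turn. Every $\Gamma(x)$ and every $\Gamma^*(x)$ lies in an open half circle, where $\to$ is the counterclockwise linear order. But $t=0,\tfrac13,\tfrac23$ gives a cyclic triple. So 4-point sets do not suffice; the next step uses six points.

**Step 2: there are no cyclic triples.** Suppose that there is one. By arc-transitivity every arc lies in a cyclic triple. There is also a transitive triple $a\to b\to c$, $a\to c$: among four points, with six arcs, some point $a$ has two out-neighbors. By arc-transitivity, applied to the arcs $a\to c$ and $a\to b$, for every arc $u\to w$ there are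

- (M) a point $z$ with $u\to z\to w$, and
- (O) a point $z$ with $u\to z$ and $w\to z$.

Choose $y_1\to x$ and, by (M), $y_2$ with $y_1\to y_2\to x$. Since the arc $y_2\to x$ lies in a cyclic triple, there is $z_1$ with $x\to z_1\to y_2$. By (O), applied to $x\to z_1$, choose $z_2$ with $x\to z_2$, $z_1\to z_2$. By (O), applied to $x\to z_2$, choose $z_3$ with $x\to z_3$, $z_2\to z_3$. The six points $x,y_1,y_2,z_1,z_2,z_3$ are distinct: $y_j\to x\to z_i$ gives $y_j\ne z_i$, and $z_1\to z_2\to z_3$ gives $z_3\ne z_1$. We claim that $z_i\to y_j$ for all $i,j$.

- $z_1\to y_2$ by choice. If $y_1\to z_1$, then $\Gamma(y_1)$ contains the cyclic triple $x\to z_1\to y_2\to x$, contradicting Step 1. So $z_1\to y_1$.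
- If $y_j\to z_2$, then $\Gamma^*(z_2)$ contains the cyclic triple $x\to z_1\to y_j\to x$, a contradiction. So $z_2\to y_j$.
- If $y_j\to z_3$, then $\Gamma^*(z_3)$ contains the cyclic triple $x\to z_2\to y_j\to x$, a contradiction. So $z_3\to y_j$.

Let $Y=\{y_1,y_2\}$, $Z=\{z_1,z_2,z_3\}$ and $B=\{x\}\cup Y\cup Z$. All arcs go from $x$ to $Z$, from $Z$ to $Y$, and from $Y$ to $x$. A triple in $B$ with exactly two points in $Y$, or exactly two points in $Z$, has its third point uniform on those two, so it is not cyclic. The triple $Z\subseteq\Gamma(x)$ is not cyclic by Step 1. All other triples have the form $\{x,y_i,z_j\}$, and these are cyclic. So $x$ lies in $6$ cyclic triples of $B$, each $y_i$ in $3$, and each $z_j$ in $2$. Since $H_B$ preserves the family of cyclic triples in $B$, it fixes $x$ and preserves $Z$. As $x\to z$ for all $z\in Z$, this contradicts (P).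

So $\to$ is a linear order, which we now write as $<$. We have $G\le\mathrm{Aut}(X,<)$, and $X$ has no least or greatest element, since $G$ is transitive.

## Case 3: homogeneity, and the end of the proof

**Step 3: $G$ is $k$-homogeneous for all $k$.** There are no cyclic triples left to count, so we use an arbitrary orbit instead. Suppose that $G$ is not $k$-homogeneous. Let $O$ be a $G$-orbit on $k$-sets, $A_1\in O$, and $A_2\notin O$ another $k$-set. Note that $H$ preserves $O$. We look for a finite set in which $O$ lets us see that some point lies below another.

*The finite set.* Let $V=A_1\cup A_2$ and $r=|V|$. Let $n_1>r+k+3$ and $n_2>n_1+r+k+3$. The set $X_1$ of points below $\min V$ and the set $X_2$ of points above $\max V$ are infinite. Color each pair $(I,J)$ with $I\subseteq X_1$, $J\subseteq X_2$, $|I|,|J|\le k$ by the set of those $S\subseteq V$ with $|S|+|I|+|J|=k$ and $S\cup I\cup J\in O$. By (R2) there are $D_1<V<D_2$ with $|D_i|=n_i$ such that for $S\subseteq V$, $I\subseteq D_1$, $J\subseteq D_2$ with $|S|+|I|+|J|=k$, whether $S\cup I\cup J\in O$ depends only on $(S,|I|,|J|)$. We call this triple the *type* of the $k$-set $S\cup I\cup J$. Let $F=V\cup D_1\cup D_2$.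

*The exchange relations.* For $Z\subseteq D_1\cup D_2$ with $|Z\cap D_i|\le1$ for $i=1,2$, let $F_Z=F\setminus Z$. On $F_Z$ put $u\sim_Zw$ if $u=w$ or the transposition $(u\,w)$ preserves $\{e\in O:e\subseteq F_Z\}$. Write $\sim$ for $\sim_\emptyset$. These are equivalence relations, by the same conjugation identity as in Case 1a. Since $H$ preserves $O$, the group $H_{F_Z}$ preserves $\sim_Z$. Each $D_i$ lies in one $\sim$-class, because transposing two points of $D_i$ preserves types. We use several $Z$ because we shall compare counts in $F$ with counts after one or two points have been deleted. For this we need that deletion does not change the classes.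

*Claim: $\sim_Z$ is the restriction of $\sim$ to $F_Z$.* If $u,w\in F_Z$ and $u\sim w$, then $u\sim_Zw$, as $(u\,w)$ preserves $F_Z$. Conversely let $u\sim_Zw$, $u\ne w$. We must show $e\in O\iff(u\,w)e\in O$ for every $k$-set $e\subseteq F$. If $e$ contains both or neither of $u,w$, then $(u\,w)e=e$. By symmetry we may now assume that $u\in e$ and $w\notin e$. Replace each element of $e\cap Z$, lying in $D_i$ say, by an element of $D_i\setminus(Z\cup e\cup\{u,w\})$. This set is nonempty: we exclude at most $1+k+2$ points of $D_i$, and $n_i\ge k+4$. Since $|Z\cap D_i|\le1$, at most one element is replaced in each $D_i$. The elements $u,w\notin Z$ are unaffected. The resulting set $e^\circ\subseteq F_Z$ has the same type as $e$, contains $u$ and not $w$, and $(u\,w)e^\circ$ arises from $(u\,w)e$ by the same replacements, so these two have the same type as well. Hence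
$$e\in O\iff e^\circ\in O\iff(u\,w)e^\circ\in O\iff(u\,w)e\in O,$$
where the middle step is $u\sim_Zw$. So $u\sim w$.

*Counting.* Let $P,Q\subseteq F_Z$ be disjoint and preserved by $H_{F_Z}$. For every $h\in H$,
$$\#\{(u,w)\in P\times Q:u<w\}=\#\{(u,w)\in P\times Q:hu<hw\}.\tag{2}$$
Indeed, take $g\in G$ with $gF_Z=hF_Z$, and $\sigma=g^{-1}h\in H_{F_Z}$. Since $g$ preserves $<$, we have $hu<hw\iff\sigma u<\sigma w$, and $\sigma$ permutes $P\times Q$.

By itself (2) compares only totals. Deleting points isolates a single pair, or a single point.

*(a) Suppose that $D_1$ and $D_2$ lie in different $\sim$-classes $C_1$ and $C_2$.* For every admissible $Z$, the claim says that the $\sim_Z$-classes are the $\sim$-classes with $Z$ removed. Since $C_1\subseteq D_1\cup V$, we have $|C_1\setminus Z|\in[n_1-1,n_1+r]$. Further, $|C_2\setminus Z|\ge n_2-1>n_1+r$. All other classes lie in $V$ and have size at most $r<n_1-1$. So $C_1\setminus Z$ and $C_2\setminus Z$ are recognized by size, and $H_{F_Z}$ preserves each of them. Fix $x\in D_1$ and $w\in D_2$, and form the alternating sum $\sum_{Z\subseteq\{x,w\}}(-1)^{|Z|}$ of equation (2) with $P=C_1\setminus Z$, $Q=C_2\setminus Z$. A pair $(u,t)\in C_1\times C_2$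 is counted for those $Z\subseteq\{x,w\}$ that contain neither $u$ nor $t$. The signs of these $Z$ cancel unless only $Z=\emptyset$ is allowed, that is, unless $\{x,w\}\subseteq\{u,t\}$. As $x\in C_1$ and $w\in C_2$, this means $(u,t)=(x,w)$. So on each side only the contribution of $(x,w)$ survives: it is $1$ on the left, as $x<w$, and on the right it is $1$ or $0$ according to whether $hx<hw$. Thus $hx<hw$ for all $h\in H$. This contradicts 2-transitivity of $H$, since some $h\in H$ swaps $x$ and $w$.

*(b) Suppose that $D_1$ and $D_2$ lie in the same class $C$.* Let $V_1=F\setminus C\subseteq V$. Suppose first that $V_1\ne\emptyset$, and let $x\in D_1$. For $Z=\emptyset$ and for $Z=\{x\}$, the set $C\setminus Z$ is the only $\sim_Z$-class of size greater than $r$. So it and its complement $V_1$ in $F_Z$ are preserved by $H_{F_Z}$. Subtracting (2) for $(P,Q)=(C\setminus\{x\},V_1)$ from (2) for $(C,V_1)$ gives, for every $h\in H$,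
$$\#\{u\in V_1:hx<hu\}=\#\{u\in V_1:x<u\}=|V_1|,$$
the last equality because $D_1<V$. So $hx<hu$ for all $h\in H$ and $u\in V_1$, which again contradicts 2-transitivity. Hence $V_1=\emptyset$, and all transpositions of $F$ preserve $\{e\in O:e\subseteq F\}$. They generate $\mathrm{Sym}(F)$, so this family contains all or none of the $k$-subsets of $F$. But $A_1\in O$ and $A_2\notin O$ are $k$-subsets of $F$, a contradiction.

So both (a) and (b) are impossible, and $G$ is $k$-homogeneous for all $k$.

**Step 4: $G=\mathrm{Aut}(X,<)$.** This step uses that $G$ is closed. Let $\alpha\in\mathrm{Aut}(X,<)$ and let $B\subseteq X$ be finite. By Step 3 some $g\in G$ has $gB=\alpha B$. Both maps preserve $<$, and there is only one order-preserving bijection from the finite set $B$ onto $\alpha B$, so $g|_B=\alpha|_B$. As $B$ was arbitrary and $G$ is closed, $\alpha\in G$. Together with $G\le\mathrm{Aut}(X,<)$ this proves Theorem B, and with it the Main Theorem. $\blacksquare$
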